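\title{The Serre dimension of Laurent polynomial rings over birational overrings of $R[Y]$}


\begin{abstract}
Let $R$ be a commutative Noetherian ring of finite dimension $d$ and let $C$ be a ring between the polynomial ring $R[Y]$ and its total ring of quotients. We prove that every finitely generated projective module of rank at least $d+1$ over $C[X_1,\dots,X_m,W_1^{\pm1},\dots,W_n^{\pm1}]$ has a unimodular element. This answers a question of Keshari and Sarwar, and the bound is sharp. The proof lifts a unimodular element from $P/sP$ to $P$, where $P_s$ is free, by an induction on the number of variables that keeps track of a polynomial path from the lifted element to a basis vector of $P_s$.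
\end{abstract}

\section{Introduction}\label{sec:intro}

Rings are commutative with $1$, and projective modules are finitely generated. An element $p$ of a projective $A$-module $P$ is \emph{unimodular} if $\phi(p)=1$ for some $\phi\in\mathrm{Hom}_A(P,A)$; we write $\mathrm{Um}(P)$ for the set of such elements. If $p$ is unimodular, then $P=Ap\oplus\ker\phi$ with $Ap\cong A$, and conversely a generator of a free direct summand of rank one is unimodular. In geometric terms $P$ is a vector bundle on $\operatorname{Spec}A$ and $p$ is a section that vanishes nowhere. The \emph{Serre dimension} of $A$ is said to be $\le t$ if every projective $A$-module of constant rank $\ge t+1$ has a unimodular element. So the Serre dimension bounds the rank down to which free summands can be split off.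

For a ring $B$ and integers $m,n\ge0$ put
\[
B^{[m,n]}=B[X_1,\dots,X_m,W_1^{\pm1},\dots,W_n^{\pm1}].
\]
Let $R$ be a Noetherian ring of finite dimension $d$, let $Y$ be an indeterminate and let $S$ be the set of all non-zerodivisors of $R[Y]$. A \emph{birational overring} of $R[Y]$ is a ring $C$ with $R[Y]\subset C\subset S^{-1}R[Y]$. For Noetherian rings the following results are known.
\begin{itemize}
\item (Rao) The Serre dimension of a birational overring $C$ of $R[Y]$ is $\le d$.
\item (Bhatwadekar) The Serre dimension of $C[X_1,\dots,X_m]$ is $\le d$.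
\item \textbf{(BLR)} (Bhatwadekar--Lindel--Rao) The Serre dimension of $R^{[m,n]}$ is $\le d$.
\end{itemize}
The question posed in \cite{KS} is the common generalization:
\emph{is the Serre dimension of $C^{[m,n]}$ at most $d$ for every birational overring $C$ of $R[Y]$ and all $m,n\ge0$?}

A section of a bundle of rank $r$ is locally given by $r$ functions, and $r$ functions in general position have no common zero once $r$ exceeds the dimension. This count suggests the Krull dimension as the bound, and the case $m=n=0$ of (BLR) confirms it. The full statement of (BLR) says more: polynomial and Laurent variables raise the Krull dimension but not the bound. A birational overring $C$ has dimension at most $d+1$ (Lemma~\ref{lem:dim}), so (BLR) with base ring $C$ gives the bound $d+1$ for $C^{[m,n]}$ when $C$ is Noetherian. The question is thus about modules of rank exactly $d+1$: does the variable $Y$ stay free of charge after a birational modification of $R[Y]$? For $C=R[Y]$ and $C=R[Y^{\pm1}]$ it does by (BLR), for $n=0$ it does by Bhatwadekar's theorem, and for a field $R$ the modules in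 question are even free (Proposition~\ref{prop:fields}). One guesses that the answer is yes, and it is.

\begin{theorem}\label{thm:main}
Let $R$ be a Noetherian ring of finite dimension $d$, let $C$ be a birational overring of $R[Y]$, not necessarily Noetherian, and let $m,n\ge0$. Every projective module of constant rank $\ge d+1$ over $A=C[X_1,\dots,X_m,W_1^{\pm1},\dots,W_n^{\pm1}]$ has a unimodular element. That is, the Serre dimension of $A$ is $\le d$.
\end{theorem}

Section~\ref{sec:complements} extends the theorem to modules of non-constant rank and shows that the bound $d$ cannot be lowered.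

A first attempt is induction on $d$ by reduction modulo a non-zerodivisor $s\in R$. It leaves the class of rings under study: for $R=k[s]$ with $k$ a field and $C=R[Y][s/Y]=k[Y,V]$, $V=s/Y$, the ring $C/sC=k[Y,V]/(YV)$ is not a domain, so it is not a birational overring of $(R/sR)[Y]=k[Y]$. What survives is the inequality $\dim C/sC\le d$, and this is exactly what (BLR) needs, with base ring $C/sC$, to produce a unimodular element of $P/sP$. If $s$ is chosen so that $P_s$ is free, Theorem~\ref{thm:main} becomes a lifting problem from $P/sP$ to $P$. The lifting statement that passes through an induction is slightly stronger than surjectivity, and to state it we need two definitions.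

Elements of $B^r$ are rows, $GL_r(B)$ acts on them from the right, and $e_1=(1,0,\dots,0)$. A matrix is \emph{isotopic to the identity} if it lies in
\[
\mathrm{Iso}_r(B)=\{\kappa(1):\ \kappa(Z)\in GL_r(B[Z]),\ \kappa(0)=1\},
\]
and $\kappa(Z)$ is then called an \emph{isotopy}. If $b_1,\dots,b_r\in P$ form a basis of $P_s$, then $v_p$ denotes the coordinate row of an element $p$ in this basis, over any localization of $A$ in which $s$ is invertible.

\begin{definition}\label{def:datum}
Let $d\ge1$. A \emph{datum of dimension $\le d$} is a quadruple $(R,C,s,h)$, where $R$ is a Noetherian ring with $\dim R\le d$, $s\in R$ and $h\in R[Y]$ are non-zerodivisors, and $C$ is a Noetherian ring with $R[Y]\subset C\subset R[Y]_h$.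
\end{definition}

\begin{theorem}\label{thm:lift}
Let $(R,C,s,h)$ be a datum of dimension $\le d$, let $A=C^{[m,n]}$, and let $P$ be a projective $A$-module of constant rank $r\ge d+1$ such that $P_s$ is free. Then $\mathrm{Um}(P)\to\mathrm{Um}(P/sP)$ is surjective. More precisely, if $b_1,\dots,b_r\in P$ form a basis of $P_s$, then every $\bar p\in\mathrm{Um}(P/sP)$ lifts to some $p\in\mathrm{Um}(P)$ with $v_p\in e_1\mathrm{Iso}_r(A_s)$.
\end{theorem}

The proof goes as follows. Near the locus $s=0$, that is over $A_c$ for a suitable $c\in1+sA$, every lift of $\bar p$ is unimodular; away from it, $b_1$ is. The two must be matched over $A_{sc}$, and this can be done as soon as the row of the lift is joined to $e_1$ by an isotopy over $A_{sc}$ (Section~\ref{sec:glue}). So the task is to find a lift with such an isotopy. For $m=n=0$ the rings $A_{sc}$ approximate an overring of $K[Y]$ with $\dim K\le d-1$, and $r\ge(d-1)+2$ is the range in which elementary matrices act transitively on unimodular rows (Section~\ref{sec:overrings}). For $m+n\ge1$ we absorb one variable $T$ into $R$ by inverting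 monic polynomials in $T$, which does not raise the dimension. Induction gives a solution with a monic denominator, and the denominator is removed first from the element and then from the isotopy (Section~\ref{sec:monic}). Section~\ref{sec:examples} shows the gluing and the removal of the denominator by hand in rank two.

\section{Conventions and tools}\label{sec:tools}

The zero ring is allowed, and statements about it are trivial.

\subsection*{Unimodular elements}
For $p$ in a projective $A$-module $P$ let $O(p)=\{\phi(p):\phi\in\mathrm{Hom}_A(P,A)\}$. This is an ideal, and $p$ is unimodular if and only if $O(p)=A$. The dual of a projective module commutes with base change, so $O(p\otimes1)=O(p)A'$ for every $A$-algebra $A'$, in particular for localizations and quotients. We use three principles.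
\begin{itemize}
\item[(U1)] If the images of $p$ in $P_s$ and in $P/sP$ are unimodular, then $p$ is unimodular: a prime containing $O(p)$ could neither contain $s$ nor miss it. If $I$ consists of nilpotent elements and $p$ is unimodular in $P/IP$, then $O(p)+I=A$ and $p$ is unimodular.
\item[(U2)] If $sA+cA=A$, then $M=M_s\times_{M_{sc}}M_c$ for every $A$-module $M$, and $M$ is finitely generated projective if $M_s$ and $M_c$ are. If $c\in1+sA$, then $M/sM=M_c/sM_c$.
\item[(U3)] If $\Sigma\subset A$ is multiplicatively closed, then $M_\Sigma=\varinjlim_{f\in\Sigma}M_f$. Hence finitely many elements of $A_\Sigma$ and $P_\Sigma$, and finitely many equations between them, come from $A_f$ and $P_f$ for some $f\in\Sigma$. This applies to unimodularity (an equation $\phi(p)=1$), to a congruence $p=p'+sz$, and to an equation $v=e_1\kappa(1)$ with an isotopy $\kappa(Z)$, which is described by the finitely many coefficients of $\kappa(Z)$ and $\kappa(Z)^{-1}$.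
\end{itemize}

\subsection*{Rows and isotopies}
Write $\mathrm{Um}_r(B)=\mathrm{Um}(B^r)$ for the set of rows whose entries generate the unit ideal. The group $E_r(B)$ is generated by the matrices $1+\beta e_{ij}$ with $i\ne j$, $\beta\in B$; right multiplication by $1+\beta e_{ij}$ adds $\beta$ times the $i$th entry of a row to the $j$th.
\begin{itemize}
\item[(I1)] $\mathrm{Iso}_r(B)$ is a group, since products and inverses of isotopies are isotopies. It is functorial in $B$, and it contains $E_r(B)$ by way of $1+Z\beta e_{ij}$.
\item[(I2)] If $u$ is a unit and $r\ge2$, then $ue_1\in e_1E_r(B)$: elementary operations on the first two entries give $(u,0)\to(u,1)\to(1,1)\to(1,0)$. The same holds for any row whose first entry $u$ is a unit, because $u$ clears the other entries.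
\item[(I3)] For $v\in\mathrm{Um}_r(B)$ the module $M_v=B^r/Bv$ is projective of rank $r-1$, and it is free if and only if $v=e_1\beta$ for some $\beta\in GL_r(B)$: the other rows of $\beta$ are lifts of a basis of $M_v$.
\end{itemize}

\subsection*{Quoted theorems}
Besides (BLR) we use the following results. A $B[T]$-module $M$ is \emph{extended} if $M\cong M_0\otimes_BB[T]$ for a $B$-module $M_0$; then $M_0\cong M/(T-b)M$ for every $b\in B$.
\begin{itemize}
\item[\textbf{(HQ)}] If $B$ is Noetherian and a projective $B[T]$-module $M$ extends to a vector bundle on $\mathbb P^1_B$, then $M$ is extended. For local $B$ such an $M$ is free by Horrocks's theorem \cite{Ho}, and a projective $B[T]$-module that is extended locally on $\operatorname{Spec}B$ is extended by Quillen's patching theorem \cite{Qu}.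
\item[\textbf{(Su)}] (Suslin \cite{Su}) If $K$ is Noetherian of finite dimension and $r\ge\max(3,\dim K+2)$, then $E_r(K[Y])$ acts transitively on $\mathrm{Um}_r(K[Y])$.
\item[\textbf{(Ba)}] (Bass) If $B$ is Noetherian, $\dim B\le r-2$ and $(v_1,\dots,v_r)\in\mathrm{Um}_r(B)$, then there are $\lambda_i\in B$ such that $(v_1+\lambda_1v_r,\dots,v_{r-1}+\lambda_{r-1}v_r)$ is unimodular.
\item[\textbf{(Ma)}] (\cite[Theorem 15.5]{Ma}) If $A_0\subset B$ are domains, $A_0$ is Noetherian, $\mathfrak q$ is a prime of $B$ and $\mathfrak p=\mathfrak q\cap A_0$, then $\operatorname{ht}\mathfrak q+\operatorname{trdeg}_{\kappa(\mathfrak p)}\kappa(\mathfrak q)\le\operatorname{ht}\mathfrak p+\operatorname{trdeg}_{A_0}B$.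
\end{itemize}
We also recall three textbook facts.
\begin{itemize}
\item[(D1)] If $K$ is Noetherian and $\mathfrak P$ is a prime of $K[T]$ over $\mathfrak p\subset K$, then $\operatorname{ht}\mathfrak P=\operatorname{ht}\mathfrak p$ if $\mathfrak P=\mathfrak pK[T]$ and $\operatorname{ht}\mathfrak P=\operatorname{ht}\mathfrak p+1$ otherwise. So $\dim K[T]=\dim K+1$, and the minimal primes of $K[T]$ are the $\mathfrak pK[T]$ with $\mathfrak p$ minimal in $K$.
\item[(D2)] A non-zerodivisor $h\in B$ lies in no minimal prime, so $\dim B/hB\le\dim B-1$ if $\dim B$ is finite. In a reduced ring the converse holds: an element outside all minimal primes is a non-zerodivisor. The total ring of quotients of a reduced Noetherian ring $B$ is $\prod\operatorname{Frac}(B/\mathfrak p)$, the product taken over the minimal primes.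
\item[(N)] (Nakayama) If $H$ is a finitely generated $D$-module and $sH=H$ for some $s\in D$, then $cH=0$ for some $c\in1+sD$.
\end{itemize}

\section{Two computations in rank two}\label{sec:examples}

\begin{example}[sliding along a path]\label{ex:glue}
Let $b_1,b_2\in P$ be a basis of $P_s$, let $c\in1+sA$, and let $p_1\in\mathrm{Um}(P_c)$ have the row $v_{p_1}=(1,\alpha)$ over $A_{sc}$, where $\alpha=a/(sc)^k$ with $a\in A$. The elements $b_1\in P_s$ and $p_1\in P_c$ are unimodular but differ over $A_{sc}$. The rows $(1,Z\alpha)$ join them, and we look for a point $Z=\lambda$ of this path that is acceptable to both sides. Choose $\mu,\nu\in A$ with $c^{k+1}\mu+s^{k+1}\nu=1$ and put $\lambda=c^{k+1}\mu$. On the one hand $\lambda$ is divisible by a high power of $c$, so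
\[
(1,\lambda\alpha)=(1,\;c\mu a/s^k)
\]
is the row of the element $x=b_1+c\mu as^{-k}b_2\in\mathrm{Um}(P_s)$. On the other hand $\lambda-1=-s^{k+1}\nu$ is divisible by a high power of $s$, so
\[
(1,\lambda\alpha)=(1,\alpha)-(0,\;s\nu a/c^k)
\]
is the row of $p_1-s\nu ac^{-k}b_2\in p_1+sP_c$. The two elements glue to some $p\in P$ with $p\equiv p_1$ modulo $s$, and $p$ is unimodular by (U1).
\end{example}

\begin{example}[removing a pole]\label{ex:pole}
Let $D=k[s,x]$ with $k$ a field, $A=D[T]$, $P=A^2$ and $\bar p=(1,0)\in\mathrm{Um}(P/sP)$. Suppose that a unimodular lift $\pi$ of $\bar p$ is known only after inverting the monic polynomial $T$, say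
\[
\pi=(1-s\theta,\;s^2),\qquad\theta=xT+T^{-1},
\]
with the linear form $\psi(y_1,y_2)=(1+s\theta)y_1+\theta^2y_2$, for which $\psi(\pi)=1-s^2\theta^2+s^2\theta^2=1$. We want a lift $p_1\in P$ that is joined to $\pi$ by a path. Write $p_1=u\pi+q$ with $u=\psi(p_1)$ and $q\in\ker\psi$. Where $u$ is a unit, the elements $u\pi+Zq$ are unimodular, since $\psi$ takes the value $u$ on them, and they join $u\pi$ to $p_1$. The price is that the numerator of $u$ must be inverted, and only a polynomial with unit leading coefficient can be removed again afterwards.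

The lift $(1,0)$ is a poor choice. It gives $u=1+s\theta=(sxT^2+T+s)/T$, which has a pole at $T=\infty$. The leading coefficient $sx$ stays a non-unit after inverting $s$ and all of $1+sD$, because the prime $xD$ contains neither $s$ nor an element of $1+sD$. For $p_1=(1-sxT,\,s^2)$ we get instead
\begin{align*}
u&=(1-s^2x^2T^2+sT^{-1}-s^2x)+s^2(x^2T^2+2x+T^{-2})\\
&=(1+s^2x)+sT^{-1}+s^2T^{-2}.
\end{align*}
This $u$ has no pole at $\infty$ and is congruent to $1$ modulo $s$ among functions without pole at $\infty$. Its numerator $(1+s^2x)T^2+sT+s^2$ has a leading coefficient $c=1+s^2x$ in $1+sD$. Inverting $c$ is harmless: it keeps $A_c=D_c[T]$ a polynomial ring, and it is undone by gluing as in Example~\ref{ex:glue}.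
\end{example}

Lemma~\ref{lem:glue} is the general form of the first computation and Lemma~\ref{lem:key} that of the second.

\section{Gluing along an isotopy}\label{sec:glue}

\begin{lemma}\label{lem:glue}
Let $A$ be a ring, $s\in A$, $c\in1+sA$, and let $P$ be a projective $A$-module with elements $b_1,\dots,b_r\in P$ that form a basis of $P_s$. Let $p_1\in\mathrm{Um}(P_c)$ satisfy $v_{p_1}\in e_1\mathrm{Iso}_r(A_{sc})$. Then there is $p\in\mathrm{Um}(P)$ with the same image as $p_1$ in $P/sP=P_c/sP_c$ and with $v_p\in e_1\mathrm{Iso}_r(A_s)$.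
\end{lemma}

\begin{proof}
Let $v_{p_1}=e_1\kappa(1)$ with an isotopy $\kappa(Z)\in GL_r(A_{sc}[Z])$.

\emph{Near $Z=0$ the isotopy has no $c$ in the denominator.} We claim that for all large $N$ the matrix $\kappa(c^NZ)$ is the image of some $\tilde\kappa(Z)\in GL_r(A_s[Z])$ with $\tilde\kappa(0)=1$. The substitution $Z\mapsto c^{N_0}Z$ multiplies the coefficient of $Z^i$ by $c^{N_0i}$, and the constant terms of $\kappa$ and $\kappa^{-1}$ are $1$. So for large $N_0$ the matrices $\kappa(c^{N_0}Z)$ and $\kappa(c^{N_0}Z)^{-1}$ lift to matrices $\sigma(Z),\sigma'(Z)$ over $A_s[Z]$ with $\sigma(0)=\sigma'(0)=1$. The matrices $\sigma\sigma'-1$ and $\sigma'\sigma-1$ have constant term $0$, and their other coefficients vanish in $A_{sc}$, so they are killed by some $c^{l}$. For $l'\ge l$ the matrices $\sigma(c^{l'}Z)$ and $\sigma'(c^{l'}Z)$ are therefore mutually inverse, which proves the claim for $N\ge N_0+l$.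

\emph{Near $Z=1$ the row stays congruent to $p_1$.} Write $\kappa(Z)-\kappa(1)=(Z-1)L(Z)$ with a matrix $L(Z)$ over $A_{sc}[Z]$. Identify $A_{sc}^r$ with $P_{sc}$ by the basis $b_1,\dots,b_r$. The row $e_1L(Z)$ has finitely many coefficients in $P_{sc}=(P_c)_s$, so there is $k$ such that $s^k\,e_1L(\lambda)$ lies in the image of $P_c$ for every $\lambda\in A$.

\emph{Gluing.} Take $N\ge k+1$ as in the claim, choose $\mu,\nu\in A$ with $c^N\mu+s^N\nu=1$, and put $\lambda=c^N\mu$. The matrix $\tilde\kappa(\mu)$ lies in $\mathrm{Iso}_r(A_s)$, by way of $\tilde\kappa(\mu Z)$. Let $x\in\mathrm{Um}(P_s)$ be the element with row $e_1\tilde\kappa(\mu)$. Over $A_{sc}$ this row is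
\[
e_1\kappa(\lambda)=e_1\kappa(1)+(\lambda-1)e_1L(\lambda)=v_{p_1}-s^N\nu\,e_1L(\lambda),
\]
and since $N\ge k+1$ this is the row of an element $p_1+sz$ with $z\in P_c$. By (U2), $x$ and $p_1+sz$ glue to an element $p\in P$. It has the row of $x$ over $A_s$ and the image of $p_1$ modulo $s$, and it is unimodular by (U1).
\end{proof}

\section{Removing a monic denominator}\label{sec:monic}

In this section $T$ is an indeterminate over a ring $D$, and $A=D[T]$ (the \emph{polynomial case}) or $A=D[T^{\pm1}]$ (the \emph{Laurent case}). A polynomial $F\in D[T]$ of positive degree is \emph{special} if its leading coefficient is a unit and, in the Laurent case, $F(0)$ is a unit too. Products of special polynomials are special. A polynomial whose leading or constant coefficient is a unit is a non-zerodivisor, so $A\subset A_F$. For special $F$ the ring $A/FA$ equals $D[T]/(F)$, because $T$ is invertible modulo $F$ in the Laurent case, and it is a finitely generated $D$-module by division with remainder. Geometrically, $\operatorname{Spec}A$ is the complement of $\infty$, respectively of $0$ and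 $\infty$, in $\mathbb P^1_D$, and $F$ is special when its zeros stay away from these sections.

\subsection*{The element}
Let $F$ be special of degree $e$. The functions with poles only along the zeros of $F$ form the subring
\[
\Gamma=\{G/F^j:\ j\ge0,\ G\in D[T],\ \deg G\le ej\}\subset A_F .
\]
In Example~\ref{ex:pole}, $F=T$ and $\Gamma=D[T^{-1}]$. Partial fractions give
\begin{equation}\label{eq:partial}
A_F=A+\Gamma .
\end{equation}
Indeed, for $G\in D[T]$ division by $F^j$ gives $G=G_1F^j+G_2$ with $\deg G_2<ej$, so $G/F^j\in D[T]+\Gamma$. In the Laurent case $T^i$ and $F^j$ are comaximal in $D[T]$, say $1=\alpha T^i+\beta F^j$, and $G/(T^iF^j)=G\beta/T^i+G\alpha/F^j$ reduces the claim to the previous sentence.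

\begin{lemma}\label{lem:key}
Let $s\in D$, let $P$ be a projective $A$-module and let $F\in D[T]$ be monic of degree $e\ge1$, with $F(0)=1$ in the Laurent case. Let $\bar p\in\mathrm{Um}(P/sP)$ and $\pi\in\mathrm{Um}(P_F)$ have the same image in $P_F/sP_F$. Then there are $c\in1+sD$, a lift $p_1\in\mathrm{Um}(P_c)$ of $\bar p$, a special polynomial $F'\in D_c[T]$ divisible by $F$, a unit $u$ of $A_{cF'}$ and an automorphism $\tau(Z)$ of the $A_{cF'}[Z]$-module $P_{cF'}[Z]$ with $\tau(0)=1$ such that $p_1=u\,\tau(1)(\pi)$ in $P_{cF'}$.
\end{lemma}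

\begin{proof}
Choose $\psi\colon P_F\to A_F$ with $\psi(\pi)=1$, so that $P_F=A_F\pi\oplus\ker\psi$.

\emph{Step 1: a lift $p_1\in P$ with $\psi(p_1)\in1+s\Gamma$.} Let $p_0\in P$ be any lift of $\bar p$. Since $p_0-\pi\in sP_F$, we have $\psi(p_0)=1+sw$ with $w\in A_F$. Changing $p_0$ by $sz$ changes $w$ by $\psi(z)$, so the obstruction to moving $w$ into $\Gamma$ is its class in the $D$-module
\[
H=A_F/(\psi(P)+\Gamma).
\]
By \eqref{eq:partial} the map $A\to H$ is onto. Write $\pi=p'/F^l$ with $p'\in P$. Then $\psi(p')=F^l$, so $F^lA\subset\psi(P)$, and $H$ is a quotient of the finitely generated $D$-module $A/F^lA$. For $f\in A$ we have $f=\psi(fp_0)-sfw$, so the class of $f$ lies in $sH$; thus $H=sH$. By (N) there is $c'=1+sy$, $y\in D$, with $c'H=0$. In particular $c'w=\gamma-\psi(z)$ with $\gamma\in\Gamma$ and $z\in P$. The element $p_1=c'p_0+sz\in P$ lifts $\bar p$, and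
\[
u:=\psi(p_1)=c'+s\bigl(c'w+\psi(z)\bigr)=1+s(y+\gamma)\in1+s\Gamma .
\]

\emph{Step 2: the numerator of $u$ becomes special.} Write $u=1+sG/F^j$ with $\deg G\le ej$; multiplying $G$ and $F^j$ by $F$ we may take $j\ge1$. Put $a=F^ju=F^j+sG\in D[T]$. Then $\deg a\le ej$, and the coefficient of $T^{ej}$ in $a$ lies in $1+sD$ because $F$ is monic. In the Laurent case $a(0)=1+sG(0)$ lies in $1+sD$ as well, because $F(0)=1$. Let $c_1\in1+sD$ be the top coefficient, respectively the product of the two coefficients. Then $a$ is special in $D_{c_1}[T]$.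

\emph{Step 3: unimodularity.} As $P$ is finitely generated, $F^i\psi(P)\subset A$ for some $i\geq 0$. So $F^{i+j}\psi$ restricts to a linear form $P\to A$, and $F^ia=F^{i+j}\psi(p_1)\in O(p_1)$. Since $F^ia$ is special over $D_{c_1}$, the module $H'=A_{c_1}/O(p_1)A_{c_1}$ is finitely generated over $D_{c_1}$. Since $p_1$ is unimodular modulo $s$, we have $O(p_1)+sA=A$ and hence $sH'=H'$. By (N), $H'$ is killed by an element $1+sy'/c_1^{t}$ with $y'\in D$, hence by $c_2=c_1^t+sy'\in1+sD$. With $c=c_1c_2$ we get $O(p_1)A_c=A_c$, that is, $p_1\in\mathrm{Um}(P_c)$.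

\emph{Step 4: the path.} Put $F'=Fa$, a special polynomial in $D_c[T]$. In $A_{cF'}$ the element $u=a/F^j$ is a unit, and $q=p_1-u\pi$ lies in $\ker\psi$. Let $\tau(Z)$ send $\pi$ to $\pi+Zu^{-1}q$ and be the identity on $\ker\psi$; its inverse is $\tau(-Z)$. Then $\tau(0)=1$ and $u\,\tau(1)(\pi)=u\pi+q=p_1$.
\end{proof}

Every lift of $\bar p$ is unimodular over $A_c$ for some $c\in1+sA$. The point of Step~3 is that $c$ lies in $D$, so that $A_{sc}$ is again a polynomial or Laurent ring in $T$; the next step needs this.

\subsection*{The isotopy}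
After Lemma~\ref{lem:key} the element $p_1$ has no denominator in $T$, but the isotopy that joins its row to $e_1$ still has one. We remove it with (HQ). Put $U=T^{-1}$, so that $\mathbb P^1_B$ is covered by $\operatorname{Spec}B[T]$ and $\operatorname{Spec}B[U]$ with intersection $\operatorname{Spec}B[T^{\pm1}]$. For $F\in B[T]$ of degree $e$ with unit leading coefficient let $\tilde F=U^eF(U^{-1})\in B[U]$. Then $\tilde F(0)$ is a unit and $B[U^{\pm1}]_{\tilde F}=B[T^{\pm1}]_F$.

\begin{lemma}\label{lem:HQ}
Let $B$ be Noetherian and let $M$ be a projective $B[T]$-module. Suppose that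
\begin{itemize}
\item[(a)] $M_T\cong M'_U$ over $B[T^{\pm1}]$ for some projective $B[U]$-module $M'$, or
\item[(b)] $M_{TF}$ is free for some $F\in B[T]$ with unit leading coefficient.
\end{itemize}
Then $M$ is extended. If moreover $M/(T-b)M$ is free for some $b\in B$, then $M$ is free.
\end{lemma}

\begin{proof}
In case (a), $M$ and $M'$ glue to a vector bundle on $\mathbb P^1_B$. In case (b), $U$ and $\tilde F$ are comaximal in $B[U]$, so $\operatorname{Spec}B[T]$ and $\operatorname{Spec}B[U]_{\tilde F}$ cover $\mathbb P^1_B$; their intersection is $\operatorname{Spec}B[T^{\pm1}]_F$, and $M$ glues there with a free $B[U]_{\tilde F}$-module. In both cases (HQ) applies.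
\end{proof}

Freeness of $M_v$ turns a row into the first row of an invertible matrix $\beta(T)$, and contracting $T$ to a constant gives an isotopy. This is the reason for working with $\mathrm{Iso}_r$: the argument says nothing about $\beta$ being elementary.

\begin{lemma}\label{lem:contract}
Let $v\in\mathrm{Um}_r(B[T])$. If $M_v$ is extended and $v(b)\in e_1\mathrm{Iso}_r(B)$ for some $b\in B$, then $v\in e_1\mathrm{Iso}_r(B[T])$.
\end{lemma}

\begin{proof}
The module $M_v/(T-b)M_v=B^r/Bv(b)$ is free by (I3), so $M_v$ is free and $v=e_1\beta(T)$ with $\beta\in GL_r(B[T])$. Then $v=v(b)\cdot\beta(b)^{-1}\beta(T)$, and $\beta(b)^{-1}\beta\bigl(b+Z(T-b)\bigr)$ is an isotopy from $1$ to $\beta(b)^{-1}\beta(T)$.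
\end{proof}

To apply this we need a point $T=b$ at which the given isotopy can be evaluated. The next lemma separates the poles at $T=0$ from the other poles, and so makes evaluation at $T=0$ possible.

\begin{lemma}\label{lem:factor}
Let $B$ be Noetherian, let $G\in B[T]$ with $G(0)$ a unit, and let $\kappa(Z)\in GL_r(B[T^{\pm1}]_G[Z])$ with $\kappa(0)=1$. Then $\kappa=\varepsilon\gamma$ with
\[
\varepsilon(Z)\in GL_r(B[T]_G[Z]),\qquad\gamma(Z)\in GL_r(B[T^{\pm1}][Z]),\qquad\varepsilon(0)=\gamma(0)=1 .
\]
If $v=e_1\kappa(1)$ lies in $\mathrm{Um}_r(B[T^{\pm1}])$, then $v'=v\gamma(1)^{-1}=e_1\varepsilon(1)$ lies in $\mathrm{Um}_r(B[T])$, and $v'|_{T=0}\in e_1\mathrm{Iso}_r(B)$.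
\end{lemma}

\begin{proof}
Let $B_1=B[Z]$. All rings involved are subrings of $B_1[T^{\pm1}]_G$, since $T$ and $G$ are non-zerodivisors, and $T,G$ are comaximal in $B[T]$. Consider the $B_1[T]$-module
\[
N=B_1[T^{\pm1}]^r\cap(B_1[T]_G)^r\kappa\ \subset\ (B_1[T^{\pm1}]_G)^r .
\]
Localization commutes with the intersection, and $(B_1[T^{\pm1}]_G)^r\kappa=(B_1[T^{\pm1}]_G)^r$. Therefore $N_T=B_1[T^{\pm1}]^r$ and $N_G=(B_1[T]_G)^r\kappa$. Both are free, so $N$ is projective by (U2). It satisfies Lemma~\ref{lem:HQ}(a) with $M'=B_1[U]^r$, and $N/TN=N_G/TN_G$ is free because $G$ is a unit modulo $T$. So $N$ is free of rank $r$. Let $\gamma$ be the matrix whose rows are a basis of $N$. From $N_T=B_1[T^{\pm1}]^r$ we get $\gamma\in GL_r(B_1[T^{\pm1}])$. The rows of $\gamma$ and the rows of $\kappa$ are two bases of $N_G$, so $\kappa=\varepsilon\gamma$ with $\varepsilon\in GL_r(B_1[T]_G)$. At $Z=0$ this reads $\gamma(0)=\varepsilon(0)^{-1}$, so $\gamma(0)$ lies in both $GL_r(B[T^{\pm1}])$ and $GL_r(B[T]_G)$. Replacing $(\varepsilon,\gamma)$ by $(\varepsilon\gamma(0),\gamma(0)^{-1}\gamma)$ we obtain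 $\varepsilon(0)=\gamma(0)=1$.

The entries of $v'$ lie in $B[T^{\pm1}]\cap B[T]_G$, which is $B[T]$: if $T^ix$ and $G^ix$ are polynomials and $1=\alpha T^i+\beta G^i$, then $x$ is a polynomial. The row $v'$ is unimodular after inverting $T$ and after inverting $G$, hence over $B[T]$. Finally $T\mapsto0$ defines a homomorphism $B[T]_G\to B$, and $\varepsilon(Z)|_{T=0}$ is an isotopy with $v'|_{T=0}=e_1\varepsilon(1)|_{T=0}$.
\end{proof}

\begin{proposition}\label{prop:iso}
Let $B$ be Noetherian, $A=B[T]$ or $B[T^{\pm1}]$, and let $F\in B[T]$ be special. If $v\in\mathrm{Um}_r(A)$ lies in $e_1\mathrm{Iso}_r(A_F)$, then $v\in e_1\mathrm{Iso}_r(A)$.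
\end{proposition}

\begin{proof}
Let $v=e_1\kappa(1)$ with an isotopy $\kappa(Z)\in GL_r(A_F[Z])$.

\emph{Laurent case.} Since $F(0)$ is a unit, Lemma~\ref{lem:factor} applies with $G=F$ and gives $\varepsilon,\gamma$ and $v'\in\mathrm{Um}_r(B[T])$. As $v'=e_1\varepsilon(1)$, the module $M_{v'}$ becomes free over $B[T]_F$, hence over $B[T^{\pm1}]_F$. Since the leading coefficient of $F$ is a unit, $M_{v'}$ is extended by Lemma~\ref{lem:HQ}(b). Lemma~\ref{lem:contract} with $b=0$ gives $v'\in e_1\mathrm{Iso}_r(B[T])$, and so $v=v'\gamma(1)\in e_1\mathrm{Iso}_r(A)$.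

\emph{Polynomial case.} Now $F(b)$ need not be a unit for any $b\in B$, and the one point of $\mathbb P^1$ known to avoid the zeros of $F$ is $\infty$. So we view $\kappa(Z)$ over $B[T^{\pm1}]_F=B[U^{\pm1}]_{\tilde F}$ and apply Lemma~\ref{lem:factor} in the variable $U$ with $G=\tilde F$. We obtain an isotopy $\gamma(Z)$ over $B[T^{\pm1}]$ and a row $w=v\gamma(1)^{-1}\in\mathrm{Um}_r(B[U])$ with $w|_{U=0}\in e_1\mathrm{Iso}_r(B)$. Right multiplication by $\gamma(1)$ maps $w$ to $v$ and so identifies $M_w=B[U]^r/B[U]w$ with $M_v=B[T]^r/B[T]v$ over $B[T^{\pm1}]$. By Lemma~\ref{lem:HQ}(a), used once in $T$ and once in $U$, both modules are extended. Lemma~\ref{lem:contract} in the variable $U$ with $b=0$ gives $w\in e_1\mathrm{Iso}_r(B[U])$. This carries the information from $\infty$ to the point $T=U=1$: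
\[
v(1)=w|_{U=1}\cdot\gamma(1)|_{T=1}\in e_1\mathrm{Iso}_r(B).
\]
Lemma~\ref{lem:contract} with $b=1$ gives $v\in e_1\mathrm{Iso}_r(B[T])$.
\end{proof}

\section{Overrings of $K[Y]$: dimension and unimodular rows}\label{sec:overrings}

This section contains everything that depends on the birational hypothesis.

\begin{lemma}\label{lem:dim}
If $K$ is Noetherian of finite dimension and $B$ is a birational overring of $K[Y]$, then $\dim B\le\dim K+1$.
\end{lemma}

\begin{proof}
Let $Q$ be the total ring of quotients of $K[Y]$ and let $\mathfrak q_0\subset\mathfrak q$ be primes of $B$ with $\mathfrak q_0$ minimal. Localizing $B\subset Q$ at $B\setminus\mathfrak q_0$ gives an inclusion of $B_{\mathfrak q_0}$, which has a single prime, into a nonzero ring; so some prime of $Q$ contracts to $\mathfrak q_0$. A minimal prime $\mathfrak Q$ of $Q$ below it contracts to a prime inside $\mathfrak q_0$, hence to $\mathfrak q_0$. As $Q$ is a localization of $K[Y]$, the prime $\mathfrak Q\cap K[Y]$ is minimal, and by (D1) it equals $\mathfrak p_0K[Y]$ with $\mathfrak p_0$ minimal in $K$. Thus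
\[
(K/\mathfrak p_0)[Y]\subset B/\mathfrak q_0\subset Q/\mathfrak Q\subset\operatorname{Frac}\bigl((K/\mathfrak p_0)[Y]\bigr).
\]
The transcendence degree of $B/\mathfrak q_0$ over $(K/\mathfrak p_0)[Y]$ is $0$, so (Ma) gives $\operatorname{ht}(\mathfrak q/\mathfrak q_0)\le\dim(K/\mathfrak p_0)[Y]\le\dim K+1$.
\end{proof}

\begin{lemma}\label{lem:kY}
If $k$ is a field, every ring $B$ with $k[Y]\subset B\subset k(Y)$ is a localization of $k[Y]$, and $\mathrm{Um}_2(B)=e_1E_2(B)$.
\end{lemma}

\begin{proof}
If $f/g\in B$ is in lowest terms and $xf+yg=1$ in $k[Y]$, then $1/g=x(f/g)+y\in B$. So $B$ is the localization at the set of polynomials that are units of $B$. A unimodular pair can be written $(f_1/g,f_2/g)$ with $f_1,f_2,g\in k[Y]$ and $g$ a unit of $B$. The Euclidean algorithm for $f_1,f_2$ consists of elementary operations and ends at $(f,0)$ or at $(0,f)\to(f,f)\to(f,0)$. The row $(f/g,0)$ is unimodular, so $f/g$ is a unit and (I2) applies.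
\end{proof}

The next lemma is the general position argument of the introduction. We need control over the ring in which the coefficients are chosen.

\begin{lemma}\label{lem:genpos}
Let $B$ be a Noetherian ring that is a localization of a ring $B_0$, and let $a,v_1,\dots,v_k\in B$. There are $\mu_1,\dots,\mu_k\in B_0$ such that every prime of $B$ that contains $v_1+\mu_1a,\dots,v_k+\mu_ka$ but not $a$ has height $\ge k$.
\end{lemma}

\begin{proof}
Induction on $k$, the case $k=0$ being empty. Let $\mu_1,\dots,\mu_{k-1}$ be chosen, and let $\mathcal M$ be the finite set of primes that are minimal over $I=(v_1+\mu_1a,\dots,v_{k-1}+\mu_{k-1}a)$ and do not contain $a$. They are pairwise incomparable, and so are their contractions to $B_0$. Hence the intersection of the contractions of those $\mathfrak q\in\mathcal M$ with $v_k\notin\mathfrak q$ lies in none of the other contractions, and prime avoidance gives $\mu_k\in B_0$ that lies in exactly those $\mathfrak q\in\mathcal M$ with $v_k\notin\mathfrak q$. Each $\mathfrak q\in\mathcal M$ contains exactly one of $v_k$ and $\mu_ka$, so it does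 not contain $v_k+\mu_ka$. A prime containing $I$ and $v_k+\mu_ka$ but not $a$ contains some $\mathfrak q\in\mathcal M$, strictly, and $\operatorname{ht}\mathfrak q\ge k-1$.
\end{proof}

We now carry (Su) over from $K[Y]$ to an overring $B\subset K[Y]_h$. The plan is to move a row by elementary operations until its entries lie in $K[Y]$. The two rings agree where $h\neq 0$, which gives the following rule. Let $\mathfrak b\subset B$ and $\mathfrak z\subset K[Y]$ be ideals with $\mathfrak b_h=\mathfrak z_h$ in $B_h=K[Y]_h$, and suppose that $h$ is a unit both in $B/\mathfrak b$ and in $K[Y]/\mathfrak z$. Then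
\begin{equation}\label{eq:compare}
K[Y]/\mathfrak z=K[Y]_h/\mathfrak z_h=B_h/\mathfrak b_h=B/\mathfrak b ,
\end{equation}
that is, $K[Y]\to B/\mathfrak b$ is onto with kernel $\mathfrak z$.

\begin{proposition}\label{prop:rows}
Let $K$ be Noetherian of finite dimension $\delta$, let $h\in K[Y]$ be a non-zerodivisor and let $B$ be a Noetherian ring with $K[Y]\subset B\subset K[Y]_h$. Then $\mathrm{Um}_r(B)=e_1E_r(B)$ for all $r\ge\delta+2$.
\end{proposition}

\begin{proof}
Let $v=(v_1,\dots,v_r)\in\mathrm{Um}_r(B)$.

\emph{The case $r=2$}, which (Su) does not cover. Here $\delta=0$, so $K_{\mathrm{red}}=\prod k_i$ is a finite product of fields. The nilradical of a subring is the contraction of the nilradical, so $K_{\mathrm{red}}[Y]\subset B_{\mathrm{red}}\subset K_{\mathrm{red}}[Y]_h$. The component $h_i\in k_i[Y]$ of $h$ is nonzero by (D2). The idempotents of $K_{\mathrm{red}}$ decompose $B_{\mathrm{red}}=\prod B_i$ with $k_i[Y]\subset B_i\subset k_i[Y]_{h_i}\subset k_i(Y)$. By Lemma~\ref{lem:kY} the image of $v$ lies in $e_1E_2(B_{\mathrm{red}})$. Lifting the elementary matrices to $B$,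 we bring $v$ to a row congruent to $e_1$ modulo nilpotents. Its first entry is a unit, and (I2) finishes this case.

\emph{The case $r\ge3$. Step 1: the first $r-1$ entries.} By Lemma~\ref{lem:dim}, $\dim B\le\delta+1$. The element $h$ is a non-zerodivisor of $B$, being a unit of $K[Y]_h\supset B$, so $\dim B/hB\le\delta\le r-2$. By (Ba) for $B/hB$, after adding multiples of $v_r$ to the other entries we may assume that $(v_1,\dots,v_{r-1})$ is unimodular modulo $h$. Apply Lemma~\ref{lem:genpos} with $B_0=B$, $a=hv_r$, $k=r-1$, and replace $v_i$ by $v_i+\mu_ihv_r$ for $i<r$. This is an elementary operation, and it changes nothing modulo $h$. Let $\mathfrak b=(v_1,\dots,v_{r-1})B$ for the new entries. A prime containing $\mathfrak b$ contains neither $h$, since $\mathfrak b+hB=B$, nor $v_r$, since $v$ is unimodular. So it does not contain $a$, and its height is at least $r-1\ge\delta+1$.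

\emph{Step 2: the last entry.} Let $\mathfrak z=\mathfrak b_h\cap K[Y]$. Then $\mathfrak z_h=\mathfrak b_h$ and $h$ is a non-zerodivisor modulo $\mathfrak z$. A prime $\mathfrak P$ minimal over $\mathfrak z$ does not contain $h$ by (D2). So $\mathfrak P_h$ is a prime of $B_h$ containing $\mathfrak b_h$, and $\operatorname{ht}\mathfrak P=\operatorname{ht}\mathfrak P_h=\operatorname{ht}(\mathfrak P_h\cap B)\ge\delta+1=\dim K[Y]$. Hence $\mathfrak P$ is maximal. Thus $K[Y]/\mathfrak z$ is Artinian (it is zero if $\mathfrak b=B$), and its non-zerodivisor $h$ is a unit. By \eqref{eq:compare} there is $g_0\in K[Y]$ with $g_0\equiv v_r$ modulo $\mathfrak b$, and $\mathfrak z\subset\mathfrak b$. Since $\mathfrak z+hK[Y]=K[Y]$, the Chinese remainder theorem gives $g\in K[Y]$ with $g\equiv g_0$ modulo $\mathfrak z$ and $g\equiv1$ modulo $hK[Y]$. As $g-v_r\in\mathfrak b$, elementary operations replace $v_r$ by $g$.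

\emph{Step 3: descent to $K[Y]$.} Since $g\in1+hK[Y]$, the element $h$ is a unit modulo $g$ in both rings, and \eqref{eq:compare} gives $K[Y]/(g)=B/gB$. So adding multiples of $g$ replaces $v_1,\dots,v_{r-1}$ by elements $w_1,\dots,w_{r-1}$ of $K[Y]$. They generate the unit ideal of $B/gB=K[Y]/(g)$, so $(w_1,\dots,w_{r-1},g)$ is unimodular over $K[Y]$. By (Su) it lies in $e_1E_r(K[Y])\subset e_1E_r(B)$.
\end{proof}

\section{Proof of the lifting theorem}\label{sec:lift}

We prove Theorem~\ref{thm:lift} by induction on $m+n$, for all data of dimension $\le d$ at once; the ring $R$ changes in the inductive step. Note that $r\ge d+1\ge2$.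

\subsection*{No variables}
Here $A=C$. The gluing takes place over a ring $C_{st}$ with $t\in1+sR$, so we first work in the limit of these rings. Let $\Sigma=\{s^it:\ i\ge0,\ t\in1+sR\}$. If $C_\Sigma=0$, what follows about $C_\Sigma$ is trivial.

The gain is that $\dim R_\Sigma\le d-1$. Indeed, let $\mathfrak p$ be a prime of $R$ disjoint from $\Sigma$. Then $\mathfrak p+sR\ne R$, for otherwise $\mathfrak p$ would meet $1+sR$. So $\mathfrak p$ lies in a maximal ideal containing $s$, strictly because $s\notin\mathfrak p$, and $\operatorname{ht}\mathfrak p\le d-1$. Localization is exact, so $R_\Sigma[Y]\subset C_\Sigma\subset R_\Sigma[Y]_h$ and $h$ is a non-zerodivisor of $R_\Sigma[Y]$. Lemma~\ref{lem:dim} and Proposition~\ref{prop:rows} give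
\[
\dim C_\Sigma\le d<r,\qquad\mathrm{Um}_r(C_\Sigma)=e_1E_r(C_\Sigma).
\]

Let $C'=C_{1+sR}$, so that $C'_s=C_\Sigma$ and $C'/sC'=C/sC$. Lift $\bar p$ to $p_0\in P$ and let $(a_1,\dots,a_r)$ be its row over $C_\Sigma$. Lemma~\ref{lem:genpos} with $B_0=C'$, $B=C_\Sigma$, $a=s$ gives $y_1,\dots,y_r\in C'$ such that every prime of $C_\Sigma$ containing all $a_i+sy_i$ has height $\ge r$; no prime is excluded, because $s$ is a unit of $C_\Sigma$. As $\dim C_\Sigma<r$, there is no such prime, and the row $(a_i+sy_i)$ is unimodular. It is the row of
\[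
p_1=p_0+s\sum_iy_ib_i\in P_{1+sR},
\]
which lifts $\bar p$ because the $y_i$ have no $s$ in the denominator. By (U1), $p_1$ is unimodular over $C'$, and $v_{p_1}\in e_1E_r(C_\Sigma)$. By (U3) there is $t\in1+sR$ such that $p_1$ comes from a lift of $\bar p$ in $\mathrm{Um}(P_t)$ whose row lies in $e_1E_r(C_{st})\subset e_1\mathrm{Iso}_r(C_{st})$. Lemma~\ref{lem:glue} with $c=t$ gives the required $p$.

\subsection*{The inductive step}
Let $m+n\ge1$, let $T$ be one of the variables, and let $D$ be the ring obtained from $C$ by adjoining the other variables (with their inverses for the $W_j$). Then $D$ is Noetherian and $A=D[T]$ or $A=D[T^{\pm1}]$. Let $\Omega\subset R[T]$ be the multiplicative set of monic polynomials $f$, subject to $f(0)=1$ in the Laurent case. Put $R(T)=\Omega^{-1}R[T]$, respectively $\Omega^{-1}R[T^{\pm1}]$, and $C(T)=C\otimes_RR(T)$. The polynomials in $\Omega$ have coefficients in $R$, so that $T$ is absorbed into the base ring of the datum.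

\begin{lemma}\label{lem:newdatum}
$(R(T),C(T),s,h)$ is a datum of dimension $\le d$.
\end{lemma}

\begin{proof}
The ring $R(T)$ is Noetherian and flat over $R$. Tensoring with it preserves the inclusions $R[Y]\subset C\subset R[Y]_h$ and the injectivity of multiplication by $s$ and $h$. The ring $C(T)$ is a localization of $C[T]$, hence Noetherian. For the dimension we show that a prime $\mathfrak P$ of $R[T]$ of height $\ge d+1$, with $T\notin\mathfrak P$ in the Laurent case, meets $\Omega$. By (D1), $\mathfrak p=\mathfrak P\cap R$ has height $d$, so it is maximal, and $\mathfrak P\ne\mathfrak pR[T]$. The image of $\mathfrak P$ in $(R/\mathfrak p)[T]$ is a nonzero prime, generated by a monic irreducible polynomial $\bar g$. In the Laurent case $\bar g\ne T$, so $\bar g(0)\ne0$, and we replace $\bar g$ by $\bar g\cdot(T+\bar g(0)^{-1})$, which is monic with constant term $1$. Lifting the coefficients, with $1$ lifted to $1$ at the prescribed places, gives $f\in\Omega$, and $f\in\mathfrak P$ because $\mathfrak pR[T]\subset\mathfrak P$.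
\end{proof}

The ring $A_\Omega$ is obtained from $C(T)$ by adjoining the other $m+n-1$ variables, and $b_1,\dots,b_r$ is a basis of $(P_\Omega)_s$. By induction there is $\pi\in\mathrm{Um}(P_\Omega)$ with $\pi\equiv\bar p$ modulo $s$ and $v_\pi\in e_1\mathrm{Iso}_r((A_\Omega)_s)$. By (U3) there is $F\in\Omega$ such that $\pi\in\mathrm{Um}(P_F)$, the images of $\pi$ and $\bar p$ in $P_F/sP_F$ agree, and $v_\pi=e_1\kappa$ with $\kappa\in\mathrm{Iso}_r(A_{sF})$. Multiplying $F$ by $T+1\in\Omega$ we may assume $\deg F\ge1$.

Lemma~\ref{lem:key} provides $c,p_1,F',u,\tau$. Let $M(Z)\in GL_r(A_{scF'}[Z])$ be the matrix of $\tau(Z)$ in the basis $b_1,\dots,b_r$, acting on coordinate rows from the right. Then $M(0)=1$, so $M(1)\in\mathrm{Iso}_r(A_{scF'})$. Since $F$ divides $F'$, the matrix $\kappa$ is defined over $A_{scF'}$. By (I2), $ue_1=e_1\eta$ with $\eta\in E_r(A_{scF'})$, and so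
\[
v_{p_1}=u\,v_\pi M(1)=e_1\,\eta\,\kappa\,M(1)\in e_1\mathrm{Iso}_r(A_{scF'}).
\]
The row $v_{p_1}$ is unimodular over $A_{sc}$, which is $B[T]$ or $B[T^{\pm1}]$ for the Noetherian ring $B=D_{sc}$, and $F'$ is special in $B[T]$. Proposition~\ref{prop:iso} gives $v_{p_1}\in e_1\mathrm{Iso}_r(A_{sc})$. Since $c\in1+sD\subset1+sA$, Lemma~\ref{lem:glue} gives $p\in\mathrm{Um}(P)$ that lifts $\bar p$ and has $v_p\in e_1\mathrm{Iso}_r(A_s)$. This proves Theorem~\ref{thm:lift}. \qed

\begin{remark}
The bound $r\ge d+1$ and the inclusion $C\subset R[Y]_h$ are used in the case $m+n=0$, through $r>\dim C_\Sigma$ and $r\ge\dim R_\Sigma+2$; the inductive step uses only $r\ge2$, to absorb the unit $u$. That $C$ is Noetherian is used in Lemma~\ref{lem:genpos}, in (Ba) and in (HQ). The clause $v_p\in e_1\mathrm{Iso}_r(A_s)$ is not needed for Theorem~\ref{thm:main}, but the induction consumes it: without the isotopy for $\pi$ there is none for $p_1$, and Lemma~\ref{lem:glue} does not apply.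
\end{remark}

\section{Proof of the main theorem}\label{sec:main}

We begin with the case of dimension zero, which also produces the element $s$.

\begin{proposition}\label{prop:fields}
If $R$ is a finite product of fields and $C$ is a birational overring of $R[Y]$, then every projective $C^{[m,n]}$-module of constant rank is free.
\end{proposition}

\begin{proof}
Let $R=\prod k_i$. The idempotents of $R$ decompose $C=\prod C_i$ with $k_i[Y]\subset C_i\subset k_i(Y)$, and since the rank is constant it suffices to treat one factor. By Lemma~\ref{lem:kY}, $C_i$ is a principal ideal domain, so $\dim C_i\le1$ and $A_i=C_i^{[m,n]}$ is a Noetherian unique factorization domain. By (BLR) with base ring $C_i$, a projective $A_i$-module of rank $\ge2$ splits off a free summand of rank one. Iterating, we are left with a projective module of rank $\le 1$. In rank one it is isomorphic to an invertible ideal $I$. Write $I=gJ$, where $g$ is a greatest common divisor of generators of $I$; then $J$ is invertible. If $x/y$ is in lowest terms and $(x/y)J\subset A_i$, then $y$ divides every element of $J$,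 so $y$ is a unit. Hence $J^{-1}=A_i$, $J=JJ^{-1}=A_i$, and $I=gA_i$ is free.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $P$ be a projective $A$-module of constant rank $r\ge d+1$, and let $Q=S^{-1}R[Y]$.

\emph{Step 1: reduction to reduced $R$.} By (U1) it suffices to treat $P\otimes_AA_{\mathrm{red}}$, and $A_{\mathrm{red}}=(C_{\mathrm{red}})^{[m,n]}$. Nilradicals contract to nilradicals, so $R_{\mathrm{red}}[Y]\subset C_{\mathrm{red}}\subset Q_{\mathrm{red}}=S^{-1}(R_{\mathrm{red}}[Y])$. By (D2) the elements of $S$ lie in no minimal prime and so are non-zerodivisors of $R_{\mathrm{red}}[Y]$. Thus $Q_{\mathrm{red}}$ lies in the total ring of quotients of $R_{\mathrm{red}}[Y]$, the ring $C_{\mathrm{red}}$ is a birational overring of $R_{\mathrm{red}}[Y]$, and $\dim R_{\mathrm{red}}=d$. From now on $R$ is reduced.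

\emph{Step 2: reduction to $C$ finitely generated over $R[Y]$.} The module $P$ is the image of an idempotent matrix over $A$. Its entries involve finitely many coefficients in $C$; let $C_0\subset C$ be the $R[Y]$-algebra that they generate, $A_0=C_0^{[m,n]}\subset A$, and $P_0$ the image of the matrix over $A_0$. Then $P=P_0\otimes_{A_0}A$. The rank of $P_0$ is locally constant, so the locus where it equals $i$ is the set of primes not containing an idempotent $\epsilon_i\in A_0$. If $\epsilon_i\ne0$, it is a nonzero idempotent of $A$, so some prime of $A$ misses it, and at that prime $P$ has rank $i$; hence $i=r$. So $P_0$ has constant rank $r$, and a unimodular element of $P_0$ gives one of $P$. We may therefore assume $C=R[Y][c_1,\dots,c_l]$. Then $C$ is Noetherian, and $C\subset R[Y]_h$ for a common denominator $h\in S$ of the $c_i$.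

\emph{Step 3: $d=0$.} The reduced Noetherian ring $R$ of dimension zero is a finite product of fields, and $P$ is free of rank $r\ge1$ by Proposition~\ref{prop:fields}.

\emph{Step 4: $d\ge1$.} Let $S_R\subset S$ be the set of non-zerodivisors of $R$. By (D2), $S_R^{-1}R$ is a finite product of fields. We have $(S_R^{-1}R)[Y]\subset S_R^{-1}C\subset Q$, and $Q$ is the total ring of quotients of $(S_R^{-1}R)[Y]$, both being $\prod\operatorname{Frac}((R/\mathfrak p)[Y])$ over the minimal primes $\mathfrak p$ of $R$. By Proposition~\ref{prop:fields}, $S_R^{-1}P$ is free; clearing denominators, choose a basis $b_1,\dots,b_r\in P$. The map $A^r\to P$ that they define has finitely generated kernel and cokernel, which vanish after inverting $S_R$ and hence after inverting a single $s\in S_R$. So the $b_i$ form a basis of $P_s$, and $(R,C,s,h)$ is a datum of dimension $\le d$.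

The element $s$ is a unit of $Q$, hence a non-zerodivisor of $C$. By Lemma~\ref{lem:dim} and (D2), $\dim C/sC\le(d+1)-1=d$. The module $P/sP$ over $(C/sC)^{[m,n]}$ has rank $r\ge d+1$, so it has a unimodular element by (BLR) with base ring $C/sC$ (trivially if $C/sC=0$). Theorem~\ref{thm:lift} lifts it to a unimodular element of $P$.
\end{proof}

\section{Non-constant rank and sharpness}\label{sec:complements}

\begin{proposition}\label{prop:nonconstant}
Let $R,C,m,n,A$ be as in Theorem~\ref{thm:main}. Every projective $A$-module $P$ whose rank is $\ge d+1$ at every prime, constant or not, has a unimodular element.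
\end{proposition}

\begin{proof}
As in Step 1 of the previous proof we may assume that $R$ and $C$ are reduced. Every idempotent $\epsilon$ of $A$ lies in $C$: for a prime $\mathfrak p$ of $C$ the ring $A/\mathfrak pA=(C/\mathfrak p)^{[m,n]}$ is a domain, so $\epsilon$ is $0$ or $1$ there; hence the non-constant coefficients of $\epsilon$ lie in all primes of $C$ and vanish. The rank of $P$ is locally constant and takes finitely many values, so there are orthogonal idempotents $\epsilon_j$ with sum $1$, lying in $C$, such that $P\epsilon_j$ has constant rank over $A\epsilon_j=(C\epsilon_j)^{[m,n]}$.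

Fix $j$. We have $C\subset Q=\prod_{\mathfrak p}\operatorname{Frac}((R/\mathfrak p)[Y])$ over the minimal primes of $R$, and $Q\epsilon_j$ is the product of the factors indexed by a subset $J$. Let $\mathfrak a=\bigcap_{\mathfrak p\in J}\mathfrak p$. The kernel of $R[Y]\to C\epsilon_j\subset Q\epsilon_j$ is $\bigcap_{\mathfrak p\in J}\mathfrak pR[Y]=\mathfrak aR[Y]$. The ring $R/\mathfrak a$ is reduced with minimal primes $\mathfrak p/\mathfrak a$, $\mathfrak p\in J$, so $Q\epsilon_j$ is the total ring of quotients of $(R/\mathfrak a)[Y]$ by (D2). Thus $C\epsilon_j$ is a birational overring of $(R/\mathfrak a)[Y]$, and $\dim R/\mathfrak a\le d$. Theorem~\ref{thm:main} gives a unimodular element of each $P\epsilon_j$, and their sum is unimodular in $P$.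
\end{proof}

\begin{proposition}\label{prop:sharp}
For all $d,m,n\ge0$ the bound $d$ in Theorem~\ref{thm:main} is optimal, already for $C=R[Y]$: there are a Noetherian ring $R$ of dimension $d$ and a projective $R[Y]^{[m,n]}$-module of constant rank $d$ without unimodular element.
\end{proposition}

\begin{proof}
For $d=0$ take a field and the zero module. Let $d\ge1$. The ring $\mathcal S=\mathbb R[x_0,\dots,x_d]/(\sum x_i^2-1)$ has dimension $d$, and since the relation has only terms of even degree, $\mathcal S=R\oplus L$, where $R$ and $L$ are the even and odd parts. The $\mathbb R$-algebra $R$ is generated by the $x_ix_j$, so it is Noetherian, and $L=\sum_jRx_j$. Thus $\mathcal S$ is finite over $R$ and $\dim R=d$. For $l\in L$ we have $x_jl\in R$ and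
\begin{equation}\label{eq:dualbasis}
l=\sum_j(x_jl)\,x_j .
\end{equation}
So $l\mapsto(x_jl)_j$ splits the surjection $R^{d+1}\to L$ given by the $x_j$, and $L$ is projective. Each prime of $R$ misses some $x_i^2$. After inverting $x_i^2$ we have $l=(x_il/x_i^2)\,x_i$, and $ax_i=0$ implies $ax_i^2=0$, hence $a=0$. So $L$ has constant rank one.

Let $A=R[Y]^{[m,n]}$ and $P=L^d\otimes_RA$, of rank $d$. Suppose that $P$ has a unimodular element. The specialization $Y=X_i=0$, $W_j=1$ maps it to a unimodular element $(l_1,\dots,l_d)$ of $L^d$, so there are $\phi_i\in\mathrm{Hom}_R(L,R)$ with $\sum_i\phi_i(l_i)=1$. By \eqref{eq:dualbasis}, $\phi_i(l_i)=\sum_j(x_jl_i)\phi_i(x_j)=\omega_il_i$ with $\omega_i=\sum_j\phi_i(x_j)x_j\in\mathcal S$. So $\sum_i\omega_il_i=1$ as functions on the real sphere $S^d$. But $(l_1,\dots,l_d)\colon S^d\to\mathbb R^d$ is a continuous odd map, and by the Borsuk--Ulam theorem such a map has a zero. At that point $0=1$, a contradiction.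
\end{proof}

\begin{remark}
The same construction shows that ``birational'' cannot be weakened to ``finite''. Let $C$ and $L$ be the even and odd parts of $\mathbb R[x_0,x_1]/(x_0^2+x_1^2-1)$, and put $Y=x_0^2$. This element is transcendental over $\mathbb R$, as it takes infinitely many values on the circle, and $C=\mathbb R[Y][x_0x_1]$ with $(x_0x_1)^2=Y(1-Y)$. So $C$ is a finite overring of $R[Y]$ for $R=\mathbb R$, $d=0$, and the proof above shows that the projective $C$-module $L$ of rank $1=d+1$ has no unimodular element.
\end{remark}

\begin{thebibliography}{9}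

\bibitem{Ho} Horrocks, Proc. LMS, 1964.

\bibitem{KS} M.K. Keshari and Husney Parvez Sarwar, \emph{Serre dimension and Euler class group of overrings of polynomial rings}, arXiv:1408.2618 (2014).

\bibitem{Ma} Matsumura, \emph{Commutative Ring Theory}.

\bibitem{Qu} Quillen, Invent. Math., 1976.

\bibitem{Su} Suslin, Math. USSR Izv., 1977.

\end{thebibliography}
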